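# Free lattices on $\aleph_1$ generators and $m$-permutable congruences

## 1. Adding complements: a guess, tested on chains, distributive lattices, $\boldsymbol M_3$ and $\boldsymbol N_5$

Take a lattice whose congruences do not permute. One can try to repair it by enlarging it: put in the missing elements, typically relative complements, and take care neither to create nor to destroy congruences. The answer one would first guess is that this can always be done, and that free lattices should be especially easy, since their generators satisfy no relations that could get in the way. Let us make this precise and test it.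

For binary relations, $\alpha\circ\beta$ is the set of $(x,z)$ such that $x\mathrel\alpha y\mathrel\beta z$ for some $y$. For congruences $\alpha,\beta$ write
$$(\alpha\beta)_m=\alpha\circ\beta\circ\alpha\circ\cdots\qquad(m\text{ factors, the first one }\alpha).$$
For a set $X$ of pairs of elements of $K$, $\Theta_K(X)$ is the congruence of $K$ generated by $X$; we write $\Theta_K(x,y)$ when $X=\{(x,y)\}$.

**Definition.** Let $m$ be a positive integer. A lattice $K$ has *$m$-permutable congruences* if $(\alpha\beta)_m=(\beta\alpha)_m$ for all congruences $\alpha,\beta$ of $K$. For $m=2$ we say that the congruences are permutable.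

If $\alpha\circ\beta=\beta\circ\alpha$, then $(\alpha\beta)_m=\alpha\circ\beta=\beta\circ\alpha=(\beta\alpha)_m$ for all $m\ge2$, because $\alpha\circ\alpha=\alpha$ and $\beta\circ\beta=\beta$. So permutability implies $m$-permutability for every $m\ge 2$.

*Example.* Let $C=\{c_0<c_1<\dots<c_n\}$ be a chain, let $\alpha$ be generated by the pairs $(c_{j-1},c_j)$ with $j$ odd, and $\beta$ by those with $j$ even. Then $c_0\mathrel\alpha c_1\mathrel\beta c_2\cdots c_n$, so $(c_0,c_n)\in(\alpha\beta)_n$. But $(c_0,c_n)\notin(\beta\alpha)_n$: starting at $c_0$, the first move, along $\beta$, cannot leave $c_0$; the second reaches at most $c_1$; the $n$-th reaches at most $c_{n-1}$. So this chain does not have $n$-permutable congruences.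

**Definition.** A lattice $K$ is a *congruence-preserving extension* (*cp extension*) of a lattice $L$ if $L$ is a sublattice of $K$ and the restriction map $\operatorname{Con}K\to\operatorname{Con}L$, $\theta\mapsto\theta\cap(L\times L)$, is an isomorphism.

Restriction preserves intersections, and a bijection between lattices that preserves meets is an isomorphism. So the condition says that every congruence of $L$ extends to exactly one congruence of $K$.

*Example.* Let $L=\{0<a<1\}$ and let $\mathbf 2^2=\{0,a,v,1\}$ with $v$ the complement of $a$. The congruences of $\mathbf 2^2$ are equality, the full relation, $\Theta(0,a)$ with blocks $\{0,a\},\{v,1\}$, and $\Theta(a,1)$ with blocks $\{0,v\},\{a,1\}$. They restrict bijectively to the four congruences of $L$, so $\mathbf 2^2$ is a cp extension of $L$. On the other hand $\boldsymbol M_3$, with atoms $a,v,w$, is not a cp extension of its sublattice $\{0,a,1\}$: it is simple, so $\Theta(0,a)$ has no extension. The chain $\{0<a<b<1\}$ is not one either: it has eight congruences, and some congruence of $\{0,a,1\}$ has several extensions.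

Now the tests. A free lattice in a nontrivial variety really needs enlarging: with enough generators it maps onto the chain $C$ above, and $m$-permutability passes to homomorphic images.

*Chains.* Put $c_k=(1,\dots,1,0,\dots,0)\in\mathbf 2^n$ with $k$ ones. A congruence of $\mathbf 2^n$ is the kernel of the projection onto some set $T$ of coordinates, and it collapses $(c_{k-1},c_k)$ exactly when $k\notin T$. Congruences of the chain correspond to arbitrary sets of collapsed covering pairs. So $\mathbf 2^n$ is a cp extension of $C$, and its congruences permute. For $n=2$ the previously missing path is $0\mathrel\beta v\mathrel\alpha1$, through the new complement $v$. The guess passes.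

*Distributive lattices.* The same works for every distributive lattice of any size: we shall prove in Section 8 that it has a relatively complemented distributive cp extension, and that relatively complemented lattices have permutable congruences. The guess passes.

*The two basic nondistributive lattices.* $\boldsymbol M_3=\{0,a,v,w,1\}$ is simple, so its congruences permute. Let $\boldsymbol N_5=\{0,a,b,c,1\}$ with $0<a<b<1$ and $c$ a complement of both $a$ and $b$. Collapsing any covering pair collapses $a$ with $b$. Indeed, if $0\equiv a$, joining with $c$ gives $c\equiv 1$, and meeting with $b$ gives $0\equiv b$. If $b\equiv1$, meeting with $c$ gives $0\equiv c$, and joining with $a$ gives $a\equiv1$. If $0\equiv c$, then $a\equiv 1$. If $c\equiv 1$, then $0\equiv b$. In each case convexity of blocks, or transitivity, yields $a\equiv b$. Since $\boldsymbol N_5/\Theta(a,b)\cong\mathbf 2^2$, the congruences are equality, $\Theta(a,b)$, the full relation, and two more, with blocks $\{0,a,b\},\{c,1\}$ and $\{0,c\},\{a,b,1\}$. Comparable congruences permute. Each block of one of the last two meets each block of the other, so their composition in either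 order is the full relation. The guess passes without any enlargement.

*Countable cases.* If $\mathcal V$ is a locally finite variety, its free objects on at most $\aleph_0$ generators pass too (Theorem B(3) below).

In spite of all this, the guess is false: it fails as soon as one has $\aleph_1$ generators and the variety is not distributive.

## 2. The theorems

As background, Ploščica proved that if $F$ is free on $\aleph_2$ generators in the variety of bounded lattices generated by $\boldsymbol M_3$, then for every positive integer $m$, $\operatorname{Con}F$ is not isomorphic to $\operatorname{Con}L$ for any lattice $L$ with $m$-permutable congruences. The question treated here is posed in P. Gillibert and F. Wehrung, "From objects to diagrams for ranges of functors", arXiv:1003.4850 (2010): does the free object on $\aleph_1$ generators in a nondistributive variety fail to have a cp extension with $m$-permutable congruences? Gillibert showed that the answer is positive when $\mathcal V$ contains $\boldsymbol M_3$, or contains certain successors of $\boldsymbol N_5$ in the variety order. The proof below covers all nondistributive varieties, works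 in ZFC, and uses none of these partial results.

Throughout, "(bounded)" means that we treat varieties of lattices and varieties of bounded lattices together. In the bounded case homomorphisms between members of $\mathcal V$ preserve $0$ and $1$. Congruences are always lattice congruences, and a cp extension $K$ is just a lattice.

**Setting.** $\mathcal V$ is a nondistributive variety of (bounded) lattices, $I$ is a set with $|I|\ge\aleph_1$, and $n\ge1$. $F$ is the free object of $\mathcal V$ on distinct generators $p_0,\dots,p_n$ and $x_\zeta$ ($\zeta\in I$). Put $u_j=p_0\vee\dots\vee p_j$, so $u_0\le u_1\le\dots\le u_n$, and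
$$\alpha=\Theta(\{(u_{j-1},u_j):j\text{ odd}\}),\qquad\beta=\Theta(\{(u_{j-1},u_j):j\text{ even}\})\qquad(1\le j\le n).$$

**Theorem A.** Let $K$ be any cp extension of $F$, and let $\alpha,\beta$ be generated in $K$. Then
$$(u_0,u_n)\in(\alpha\beta)_n,\qquad(u_0,u_n)\notin(\beta\alpha)_n,\qquad(u_0,u_n)\in(\beta\alpha)_{n+1}.$$

**Corollary.** For every $m\ge1$, the free object of $\mathcal V$ on $\aleph_1$ (or more) generators has no cp extension with $m$-permutable congruences.

*Proof of the Corollary from Theorem A.* Take $n=m$ and $|I|$ equal to the given number of generators. Adding $m+1$ generators $p_j$ does not change an infinite cardinal, so the free object is $F$ up to isomorphism. In any cp extension, Theorem A gives $(\alpha\beta)_m\ne(\beta\alpha)_m$. $\square$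

So the failure on the chain $u_0\le\dots\le u_n$ is the one from our first example, and the claim is that no cp extension of $F$ repairs it.

**Theorem B.**

1. Let $\mathcal V$ be a variety of (bounded) lattices, $\kappa\ge\aleph_1$ and $m\ge2$. The free object $F_{\mathcal V}(\kappa)$ has a cp extension with $m$-permutable congruences if and only if $\mathcal V$ is distributive. In the distributive case there is even a relatively complemented distributive cp extension.
2. If $\mathcal V$ is nondistributive, then no lattice $L$ having $F_{\mathcal V}(\aleph_1)$ as a homomorphic image has a cp extension with $m$-permutable congruences, for any $m$.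
3. If $\mathcal V$ is locally finite, then $\aleph_1$ is optimal: $F_{\mathcal V}(\kappa)$ with $\kappa\le\aleph_0$ has a cp extension with permutable congruences.

Sections 3 to 7 prove Theorem A; Section 8 proves Theorem B.

**The small lattices that lie in $\mathcal V$.** We need targets for homomorphisms out of $F$. By the classical theorem on forbidden sublattices, a nondistributive $L\in\mathcal V$ has a sublattice $N$ isomorphic to $\boldsymbol N_5$ or $\boldsymbol M_3$. In the unbounded case $N\in\mathcal V$. In the bounded case, $N\cup\{0_L,1_L\}$ is a bounded sublattice of $L$, and the map that fixes $N$ and sends $0_L\mapsto0_N$, $1_L\mapsto1_N$ is a homomorphism of bounded lattices onto $N$; so again $N\in\mathcal V$, now as a bounded lattice. Hence $\mathcal V$ contains $\boldsymbol N_5$ or $\boldsymbol M_3$. It also contains $\mathbf 2$, hence $\mathbf 2^2$ and, as sublattices of the powers $\mathbf 2^k$ with the same bounds, all finite chains with at least two elements.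

## 3. Principal congruences of $K$ depend on finitely many generators

Let $K$ be a cp extension of $F$. We want to test elements of $K$ by homomorphisms $\varphi:F\to A$, but $\varphi$ is defined only on $F$. What extends to $K$ is the kernel of $\varphi$, and more generally the pullback of any congruence of $A$.

**Definition.** For a homomorphism $\varphi:F\to A$ and $\theta\in\operatorname{Con}A$, let $\theta^\varphi$ be the unique congruence of $K$ whose restriction to $F$ is $(\varphi\times\varphi)^{-1}(\theta)=\{(g,h)\in F^2:(\varphi(g),\varphi(h))\in\theta\}$. Write $0^\varphi$ when $\theta$ is equality, so that $0^\varphi$ is the extension of $\ker\varphi$.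

**Monotonicity and intersections.** If $\theta\subseteq\theta'$ then $\theta^\varphi\subseteq\theta'^\varphi$, and
$$(\theta\cap\theta')^\varphi=\theta^\varphi\cap\theta'^\varphi.\tag{1}$$
The first claim holds because restriction is an order isomorphism. For the second, both sides restrict to $(\varphi\times\varphi)^{-1}(\theta)\cap(\varphi\times\varphi)^{-1}(\theta')$, so they are equal.

**Finite generation from $F$.** For all $x,y\in K$,
$$\text{there is a finite }G\subseteq F^2\text{ with }\Theta_K(x,y)=\Theta_K(G).\tag{2}$$
The compact elements of a congruence lattice are the finitely generated congruences, and an isomorphism carries compact elements to compact elements. So $\Theta_K(x,y)\cap F^2=\Theta_F(G)$ for some finite $G\subseteq F^2$. Since $G\subseteq\Theta_K(x,y)$, we have $\Theta_K(G)\subseteq\Theta_K(x,y)$, and therefore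
$$\Theta_F(G)\subseteq\Theta_K(G)\cap F^2\subseteq\Theta_K(x,y)\cap F^2=\Theta_F(G).$$
The congruences $\Theta_K(G)$ and $\Theta_K(x,y)$ have the same restriction, so they are equal.

**Membership test.** With $G$ as in (2),
$$(x,y)\in\theta^\varphi\iff(\varphi(g),\varphi(h))\in\theta\ \text{ for all }(g,h)\in G.\tag{3}$$
Indeed $(x,y)\in\theta^\varphi$ iff $\Theta_K(G)=\Theta_K(x,y)\subseteq\theta^\varphi$, iff $G\subseteq\theta^\varphi\cap F^2=(\varphi\times\varphi)^{-1}(\theta)$.

*Example.* Statements (1) to (3) do not use that $F$ is free. Put $\{0<a<1\}$ in the role of $F$ and $\mathbf 2^2=\{0,a,v,1\}$ in the role of $K$. Then $\Theta(0,v)=\Theta(a,1)$, so one may take $G=\{(a,1)\}$ for the pair $(0,v)$, and $(0,v)\in\theta^\varphi$ iff $(\varphi(a),\varphi(1))\in\theta$. The new element $v$ is seen only through the old pair $(a,1)$.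

For $S\subseteq I$ let $F_S$ be the (bounded) sublattice of $F$ generated by $p_0,\dots,p_n$ and the $x_\zeta$ with $\zeta\in S$. Every element of $F$ is a term in finitely many generators, so a finite $G\subseteq F^2$ lies in $F_S^2$ for some finite $S$, and also for every larger finite set. Consequently, by (3), *if $G\subseteq F_S^2$ and two homomorphisms $\varphi,\varphi_1:F\to A$ agree on the generators of $F_S$, then $(x,y)\in0^\varphi$ iff $(x,y)\in0^{\varphi_1}$.* We call this the **transfer principle**.

## 4. Crossing a chain in the wrong order produces an element $e$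

Two of the three claims in Theorem A are immediate. Since $(u_{j-1},u_j)$ is in $\alpha$ for $j$ odd and in $\beta$ for $j$ even, $(u_0,u_n)\in(\alpha\beta)_n$; prefixing the trivial move $u_0\mathrel\beta u_0$ gives $(u_0,u_n)\in(\beta\alpha)_{n+1}$. It remains to refute
$$(u_0,u_n)\in(\beta\alpha)_n.\tag{H}$$
From now on we assume (H).

**Step 1: making the path increasing.** The purpose is to replace the path given by (H) by a chain between $u_0$ and $u_n$. Let $u_0=z_0,z_1,\dots,z_n=u_n$ with $(z_{k-1},z_k)\in\beta$ for $k$ odd and $(z_{k-1},z_k)\in\alpha$ for $k$ even. Replacing every $z_k$ by $(z_k\vee u_0)\wedge u_n$ keeps these relations and the endpoints, and now $u_0\le z_k\le u_n$. Put $y_k=z_0\vee\dots\vee z_k$. Since $y_{k-1}=y_{k-1}\vee z_{k-1}$ and $y_k=y_{k-1}\vee z_k$, the pair $(y_{k-1},y_k)$ is in whichever of $\alpha,\beta$ contains $(z_{k-1},z_k)$. So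
$$u_0=y_0\le y_1\le\dots\le y_n=u_n,\qquad(y_{k-1},y_k)\in\beta\ (k\text{ odd}),\qquad(y_{k-1},y_k)\in\alpha\ (k\text{ even}).$$

**Step 2: watching the chain through $n$ two-valued maps.** The purpose is to record when the path crosses each step $(u_{i-1},u_i)$. For $1\le i\le n$ let $\chi_i:F\to\mathbf 2$ be the homomorphism with
$$\chi_i(p_j)=0\ (j<i),\qquad\chi_i(p_j)=1\ (j\ge i),\qquad\chi_i(x_\zeta)=0\ (\zeta\in I),$$
and let $\gamma_i=0^{\chi_i}$. Then $\chi_i(u_j)=1$ iff $j\ge i$. Hence $(u_{j-1},u_j)\in\gamma_i$ iff $j\ne i$, and $(u_0,u_n)\notin\gamma_i$. It follows that $\beta\subseteq\gamma_i$ for $i$ odd, and $\alpha\subseteq\gamma_i$ for $i$ even.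

Let $t_i$ be the least $k$ with $(u_0,y_k)\notin\gamma_i$. It exists, and $1\le t_i\le n$, because $y_0=u_0$ and $y_n=u_n$. By minimality $(u_0,y_{t_i-1})\in\gamma_i$, so $(y_{t_i-1},y_{t_i})\notin\gamma_i$. If $t_i$ is odd, this pair is in $\beta$, so $\beta\not\subseteq\gamma_i$ and $i$ is even. If $t_i$ is even, the pair is in $\alpha$, so $\alpha\not\subseteq\gamma_i$ and $i$ is odd. Thus $t_i$ and $i$ always have different parity.

**Step 3: two neighboring steps are crossed in the wrong order.** The purpose is to get a single element on which the rest of the proof works. Suppose $t_1\le t_2\le\dots\le t_n$. As $t_1$ is even, $t_1\ge2$. Consecutive $t_i$ have different parity, so the inequalities are strict and $t_i\ge i+1$ for all $i$. Then $t_n\ge n+1$, a contradiction. So there is $i$ with $2\le i\le n$ and $t_i<t_{i-1}$. (For $n=1$ we already have the contradiction, and (H) is refuted.) Fix such an $i$ and put $e=y_{t_i}$. By the definitions of $t_{i-1}$ and $t_i$,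
$$u_0\le e\le u_n,\qquad(u_0,e)\in\gamma_{i-1},\qquad(u_0,e)\notin\gamma_i.\tag{4}$$

*By hand.* For $n=2$, parity forces $t_1=2$ and $t_2=1$, so $i=2$ and $e=y_1$; here (H) just says $u_0\mathrel\beta e\mathrel\alpha u_2$. For $n=3$, parity forces $t_1=t_3=2$ and $t_2\in\{1,3\}$. If $t_2=1$ then $t_2<t_1$, and $i=2$, $e=y_1$. If $t_2=3$ then $t_3<t_2$, and $i=3$, $e=y_2$.

In the chain $\{0<a<1\}$ with its two maps to $\mathbf 2$, first $0\mapsto0$, $a,1\mapsto1$, then $0,a\mapsto0$, $1\mapsto1$, property (4) describes an element that the first map does not separate from the bottom and the second does. No element of the three-chain is like that, but the complement $v$ of $a$ in $\mathbf 2^2$ is. So $e$ is a kind of complement.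

Fix, by (2), a finite $G_0\subseteq F^2$ with $\Theta_K(u_0,e)=\Theta_K(G_0)$, and a finite $S_0\subseteq I$ with $G_0\subseteq F_{S_0}^2$.

## 5. What a single map to $\boldsymbol M_3$ does not see

In a distributive lattice complements are unique; in $\boldsymbol M_3$ the atom $a$ has two. So one would try this. Say $n=2$. Map $F$ onto $\boldsymbol M_3$ by $p_0\mapsto0$, $p_1\mapsto a$, $p_2\mapsto1$, and two of the $x$'s to $v$ and $w$, and ask where the "complement" $e$ goes.

This stops at once. Apart from the fact that $\varphi(e)$ is not defined, $\boldsymbol M_3$ is simple: under $\varphi$, both $\Theta(u_0,u_1)$ and $\Theta(u_1,u_2)$ become the full relation, and $u_0\mathrel\beta e\mathrel\alpha u_2$ says nothing. As $\boldsymbol M_3$ has permutable congruences, there is nothing to contradict inside it, and $\boldsymbol N_5$ has them too.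

The relations in (4) do say something in distributive targets, such as $\mathbf 2^2$ and finite chains, where congruences can be told apart. So we shall work in two stages. First, derive inequalities about $e$, such as "$e\le x_\xi$", modulo $0^{\varphi_1}$ where $\varphi_1$ has a *distributive* image. Then carry them to a map $\varphi$ onto $\boldsymbol M_3$ or into $\boldsymbol N_5$ by the transfer principle. Each such inequality depends on finitely many generators, and if $\varphi$ and $\varphi_1$ agree on those, $\varphi$ inherits it. Two inequalities of this kind, incompatible in $\boldsymbol M_3$ or $\boldsymbol N_5$, will give the contradiction.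

## 6. The element $e$ in $\{0,a,1\}$, in $\mathbf 2^2$ and in a four-element chain

**Definition.** Let $A\in\mathcal V$ have bounds $0,1$ and an element $a$ with $0<a<1$. A homomorphism $\varphi:F\to A$ is *adapted* if
$$\varphi(p_j)=0\ (j\le i-2),\qquad\varphi(p_{i-1})=a,\qquad\varphi(p_j)=1\ (j\ge i),\qquad\varphi(x_\zeta)=0\ (\zeta\in S_0).$$

Here $i$ and $S_0$ are those fixed in Section 4. For $n=i=2$ this says $p_0,p_1,p_2\mapsto0,a,1$. Since $i\ge2$ we always have $\varphi(u_0)=\varphi(p_0)=0$, and $\varphi(u_n)=1$ since $i\le n$. As $F$ is free, the values at $x_\zeta$ for $\zeta\notin S_0$ may be prescribed at will.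

**Lemma 1.** If $\varphi:F\to A$ is adapted and $\theta\in\operatorname{Con}A$, then $(u_0,e)\in\theta^\varphi$ iff $(a,1)\in\theta$.

*Proof.* The purpose is to show that, for every adapted map, the pair $(u_0,e)$ of $K$ is seen exactly as the pair $(a,1)$. On the generators of $F_{S_0}$ the map $\varphi$ takes values in the chain $\{0,a,1\}$, so $\varphi$ maps $F_{S_0}$ into this chain. Let $\pi:\{0,a,1\}\to\mathbf 2^2$ be the embedding $0\mapsto(0,0)$, $a\mapsto(1,0)$, $1\mapsto(1,1)$. The homomorphisms $\pi\varphi$ and $(\chi_{i-1},\chi_i)$ from $F_{S_0}$ to $\mathbf 2^2$ agree on generators: both send $p_j$ to $(0,0)$ for $j\le i-2$, $p_{i-1}$ to $(1,0)$, $p_j$ to $(1,1)$ for $j\ge i$, and $x_\zeta$ to $(0,0)$ for $\zeta\in S_0$. So they agree on $F_{S_0}$.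

By (4) and (3), every pair in $G_0$ is collapsed by $\chi_{i-1}$, and some pair in $G_0$ is not collapsed by $\chi_i$. So for each $(g,h)\in G_0$ the elements $\pi\varphi(g),\pi\varphi(h)$ have the same first coordinate. Hence either $\varphi(g)=\varphi(h)$, or $\{\varphi(g),\varphi(h)\}=\{a,1\}$, and the second case occurs for at least one pair. By (3), $(u_0,e)\in\theta^\varphi$ iff $(\varphi(g),\varphi(h))\in\theta$ for all $(g,h)\in G_0$, that is, iff $(a,1)\in\theta$. $\square$

**Supports.** For each $\xi\in I\setminus S_0$ choose, by (2), a finite $S(\xi)\subseteq I$ with $\xi\in S(\xi)$ and a finite $G_\xi\subseteq F_{S(\xi)}^2$ with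
$$\Theta_K(x_\xi,x_\xi\vee e)=\Theta_K(G_\xi),$$
and a finite $T(\xi)\subseteq I$ with $\xi\in T(\xi)$ and a finite $H_\xi\subseteq F_{T(\xi)}^2$ with
$$\Theta_K(u_0,(e\wedge x_\xi)\vee u_0)=\Theta_K(H_\xi).$$

**Lemma 2.** Let $\xi\in I\setminus S_0$, let $A$ and $a$ be as in the definition of adapted maps, and let $v\in A$ be a complement of $a$. Let $\varphi:F\to A$ be adapted with $\varphi(x_\xi)=v$ and $\varphi(x_\zeta)=0$ for all $\zeta\in S(\xi)\setminus\{\xi\}$. Then $(x_\xi,x_\xi\vee e)\in0^\varphi$.

*Proof.* The purpose is to prove "$e\le x_\xi$" in $\mathbf 2^2$, where complements are unique, and to transfer it to $A$. Since $a\ne0,1$, its complement $v$ is different from $0,a,1$, and $A_1=\{0,a,v,1\}$ is a sublattice of $A$ with the same bounds, isomorphic to $\mathbf 2^2$. Let $\varphi_1:F\to A_1$ be the adapted homomorphism with $x_\xi\mapsto v$ and $x_\zeta\mapsto0$ for all $\zeta\ne\xi$; this is consistent with adaptedness because $\xi\notin S_0$. Viewed as maps to $A$, $\varphi$ and $\varphi_1$ agree on the generators of $F_{S(\xi)}$: both are adapted, so they agree on the $p_j$; both send $x_\xi$ to $v$; both send $x_\zeta$ to $0$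 for the other $\zeta\in S(\xi)$. By the transfer principle it suffices to show $(x_\xi,x_\xi\vee e)\in0^{\varphi_1}$.

Let $\theta=\Theta_{A_1}(a,1)$, with blocks $\{a,1\},\{0,v\}$, and $\theta'=\Theta_{A_1}(0,a)$, with blocks $\{0,a\},\{v,1\}$. Then $\theta\cap\theta'$ is equality.

*Modulo $\theta^{\varphi_1}$.* By Lemma 1, $(u_0,e)\in\theta^{\varphi_1}$, so $(x_\xi\vee u_0,x_\xi\vee e)\in\theta^{\varphi_1}$. As $\varphi_1(x_\xi\vee u_0)=v\vee0=v=\varphi_1(x_\xi)$, also $(x_\xi,x_\xi\vee u_0)\in0^{\varphi_1}\subseteq\theta^{\varphi_1}$. Hence $(x_\xi,x_\xi\vee e)\in\theta^{\varphi_1}$.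

*Modulo $\theta'^{\varphi_1}$.* Since $(\varphi_1(x_\xi),\varphi_1(u_n))=(v,1)\in\theta'$, we have $x_\xi\equiv u_n$. Hence $x_\xi\vee e\equiv u_n\vee e=u_n\equiv x_\xi$.

By (1), $(x_\xi,x_\xi\vee e)\in\theta^{\varphi_1}\cap\theta'^{\varphi_1}=(\theta\cap\theta')^{\varphi_1}=0^{\varphi_1}$. $\square$

In $\boldsymbol M_3$, Lemma 2 can be used for both complements $v,w$ of $a$. In $\boldsymbol N_5$ the element $a$ has only the complement $c$. Taking $c$ as the middle element instead, with its two complements $a<b$, would only place $e$ below an element with image $a\wedge b=a\neq 0$, which does not force $e\equiv u_0$. So for $\boldsymbol N_5$ we need another piece of information, which sees that $a<b$.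

**Lemma 3.** Let $\eta\in I\setminus S_0$, let $A$ and $a$ be as above, and let $b\in A$ with $a<b<1$. Let $\varphi:F\to A$ be adapted with $\varphi(x_\eta)=b$ and $\varphi(x_\zeta)=0$ for all $\zeta\in T(\eta)\setminus\{\eta\}$. Then $(u_0,(e\wedge x_\eta)\vee u_0)\notin0^\varphi$.

*Proof.* The purpose is to prove "$e\wedge x_\eta\not\le u_0$" in a chain and to transfer it to $A$. Let $A_2=\{0<a<b<1\}$, a sublattice of $A$ with the same bounds, and let $\varphi_2:F\to A_2$ be the adapted homomorphism with $x_\eta\mapsto b$ and $x_\zeta\mapsto0$ for all $\zeta\ne\eta$, which is possible as $\eta\notin S_0$. As maps to $A$, $\varphi$ and $\varphi_2$ agree on the generators of $F_{T(\eta)}$. By the transfer principle it suffices to prove the claim for $\varphi_2$.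

Suppose $(u_0,(e\wedge x_\eta)\vee u_0)\in0^{\varphi_2}$, and let $\theta=\Theta_{A_2}(b,1)$. Since $(\varphi_2(x_\eta),\varphi_2(u_n))=(b,1)\in\theta$, we have $(x_\eta,u_n)\in\theta^{\varphi_2}$. So, modulo $\theta^{\varphi_2}$, $e=e\wedge u_n\equiv e\wedge x_\eta$, and therefore
$$e=e\vee u_0\equiv(e\wedge x_\eta)\vee u_0\equiv u_0,$$
the last step because $0^{\varphi_2}\subseteq\theta^{\varphi_2}$. By Lemma 1, $(a,1)\in\theta$. But $\theta$ has the blocks $\{0\},\{a\},\{b,1\}$, a contradiction. $\square$

## 7. Two indices outside each other's supports, and the contradiction in $\boldsymbol M_3$ and $\boldsymbol N_5$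

We want one homomorphism $\varphi$ that satisfies the hypotheses of two lemmas at once, with $\varphi(x_\xi)\ne0$ and $\varphi(x_\eta)\ne0$. The hypothesis on $\xi$ asks that all other indices in $S(\xi)$ go to $0$, so we need $\eta\notin S(\xi)$; likewise $\xi$ must avoid the support attached to $\eta$. With countably many indices this can be impossible: for $I=\{0,1,2,\dots\}$ and $S(\xi)=\{0,\dots,\xi\}$, of any two indices the smaller lies in the support of the larger. This is where $\aleph_1$ enters.

**Step 1: choosing the indices.** The purpose is to find mutually avoiding indices. *Given assignments $\xi\mapsto S(\xi)$ and $\eta\mapsto R(\eta)$ of finite subsets of $I$ to the elements of $I\setminus S_0$, there are distinct $\xi,\eta\in I\setminus S_0$ with $\eta\notin S(\xi)$ and $\xi\notin R(\eta)$.* Take a countably infinite $Z\subseteq I\setminus S_0$. The set $S_0\cup Z\cup\bigcup_{\xi\in Z}S(\xi)$ is countable and $I$ is uncountable, so there is an $\eta\in I$ outside it. Then $\eta\notin S(\xi)$ for every $\xi\in Z$. Since $R(\eta)$ is finite and $Z$ is infinite, pick $\xi\in Z\setminus R(\eta)$. As $\eta\notin Z$, the two indices are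 distinct.

**Step 2: the case $\boldsymbol M_3\in\mathcal V$.** The purpose is to place $e$ below two complements of $a$. By Step 1 with $R=S$, choose distinct $\xi,\eta\in I\setminus S_0$ with $\eta\notin S(\xi)$ and $\xi\notin S(\eta)$. Let $\varphi:F\to\boldsymbol M_3$ be the adapted homomorphism with $x_\xi\mapsto v$, $x_\eta\mapsto w$, and all other $x_\zeta\mapsto0$. Since $\eta\notin S(\xi)$, Lemma 2 applies to $\xi$ with the complement $v$; since $\xi\notin S(\eta)$, it applies to $\eta$ with the complement $w$. So, modulo $0^\varphi$, $x_\xi\vee e\equiv x_\xi$ and $x_\eta\vee e\equiv x_\eta$. Also $\varphi(x_\xi\wedge x_\eta)=v\wedge w=0=\varphi(u_0)$, so $x_\xi\wedge x_\eta\equiv u_0$. Hence, modulo $0^\varphi$,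
$$e=e\wedge(x_\xi\vee e)\wedge(x_\eta\vee e)\equiv e\wedge x_\xi\wedge x_\eta\equiv e\wedge u_0=u_0.$$
So $(u_0,e)\in0^\varphi$, and Lemma 1 with $\theta$ equality gives $a=1$ in $\boldsymbol M_3$, a contradiction.

**Step 3: the case $\boldsymbol N_5\in\mathcal V$.** The purpose is to place $e$ below the complement $c$ of $a$, so that $e\wedge x_\eta$ vanishes, against Lemma 3. By Step 1 with $R=T$, choose distinct $\xi,\eta\in I\setminus S_0$ with $\eta\notin S(\xi)$ and $\xi\notin T(\eta)$. Let $\varphi:F\to\boldsymbol N_5$ be the adapted homomorphism with $x_\xi\mapsto c$, $x_\eta\mapsto b$, and all other $x_\zeta\mapsto0$. Since $\eta\notin S(\xi)$, Lemma 2 with the complement $c$ of $a$ gives $x_\xi\vee e\equiv x_\xi$ modulo $0^\varphi$. Also $\varphi(x_\xi\wedge x_\eta)=c\wedge b=0=\varphi(u_0)$, so $x_\xi\wedge x_\eta\equiv u_0$. Hence, modulo $0^\varphi$,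
$$e\wedge x_\eta=e\wedge(x_\xi\vee e)\wedge x_\eta\equiv e\wedge x_\xi\wedge x_\eta\equiv e\wedge u_0=u_0,$$
and joining with $u_0$ gives $(u_0,(e\wedge x_\eta)\vee u_0)\in0^\varphi$. But $\xi\notin T(\eta)$, so Lemma 3 applies to $\eta$ and says the opposite, a contradiction.

By Section 2, one of the two cases always occurs. So (H) is false, and Theorem A and its Corollary are proved. $\blacksquare$

Theorem A is also sharp in the length of the composition: $(\beta\alpha)_{n+1}$ always contains $(u_0,u_n)$, while $(\beta\alpha)_n$ does not contain it in any cp extension.

## 8. Relatively complemented extensions, quotients, and Theorem B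

**Dilworth's theorem.** *Relatively complemented lattices have permutable congruences* (Dilworth, Ann. of Math. 51 (1950)). Here is a short proof. First let $x\le y\le z$ with $x\mathrel\alpha y\mathrel\beta z$, and let $y'$ be a complement of $y$ in $[x,z]$. Then $x=y\wedge y'\mathrel\beta z\wedge y'=y'$ and $y'=x\vee y'\mathrel\alpha y\vee y'=z$, so $x\mathrel\beta y'\mathrel\alpha z$. Now let $x\mathrel\alpha y\mathrel\beta z$ be arbitrary and put $t=x\vee y\vee z$. From $x\mathrel\alpha x\vee y\mathrel\beta t$, the first case gives $p$ with $x\mathrel\beta p\mathrel\alpha t$ and $p\le t$. From $z\mathrel\beta y\vee z\mathrel\alpha t$, it gives $q$ with $z\mathrel\alpha q\mathrel\beta t$ and $q\le t$. Then $p\wedge q\mathrel\beta p\wedge t=p\mathrel\beta x$ and $p\wedge q\mathrel\alpha t\wedge q=q\mathrel\alpha z$, so $x\mathrel\beta p\wedge q\mathrel\alpha z$. Thus $\alpha\circ\beta\subseteq\beta\circ\alpha$, and by symmetry equality holds.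

### Distributive varieties: proof of Theorem B(1)

"Only if" is the Corollary. For "if", let $D$ be any nonempty distributive lattice; we construct a relatively complemented distributive cp extension $K$ of $D$. By Dilworth's theorem its congruences permute, hence are $m$-permutable for every $m\ge2$.

**Step 1: construction of $K$.** The purpose is to add all relative complements in a controlled way. Regard $D$ as a sublattice of a power-set lattice $P$. For a finite nonempty sublattice $E\subseteq D$ with least element $0_E$ and greatest element $1_E$, let $B(E)$ be the Boolean subalgebra of the interval $[0_E,1_E]$ of $P$ generated by $E$. It is finite.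

If $E\subseteq E'$, then $B(E)\subseteq B(E')$. To see this, let $x\in B(E')\cap[0_E,1_E]$ and let $x^*$ be its complement in $[0_{E'},1_{E'}]$. The element $x'=(x^*\wedge1_E)\vee0_E$ is in $B(E')$, since $0_E,1_E\in E'$. It is the complement of $x$ in $[0_E,1_E]$: by distributivity, $x\wedge x'=(x\wedge x^*\wedge1_E)\vee(x\wedge0_E)=0_E$ and $x\vee x'=((x\vee x^*)\wedge(x\vee1_E))\vee0_E=1_E$. So $B(E')\cap[0_E,1_E]$ is a Boolean subalgebra of $[0_E,1_E]$ that contains $E$, and hence contains $B(E)$.

Finitely generated distributive lattices are finite, so any two finite sublattices of $D$ lie in a third. Therefore $K=\bigcup_EB(E)$ is a directed union of sublattices of $P$. It is distributive. It is relatively complemented, because any $x\le y\le z$ in $K$ lie in one Boolean lattice $B(E)$. It contains $D$, since $d\in B(\{d\})$.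

**Step 2: covers in $E$ remain covers in $B(E)$.** The purpose is to express the atoms of $B(E)$ through pairs from $E$. Let $d\prec d'$ be a covering pair of $E$. The map $f(y)=(y\vee d)\wedge d'$ is a lattice homomorphism from $B(E)$ onto the interval $[d,d']$ of $B(E)$, by distributivity. It sends $0_E$ to $d$ and $1_E$ to $d'$, so it is a homomorphism of Boolean algebras. For $y\in E$ we have $f(y)\in E\cap[d,d']=\{d,d'\}$. So the preimage of the subalgebra $\{d,d'\}$ is a Boolean subalgebra of $B(E)$ containing $E$, hence all of $B(E)$. Elements of $[d,d']$ are fixed by $f$, so $[d,d']=\{d,d'\}$ in $B(E)$.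

**Step 3: every congruence of $K$ is generated by its restriction to $D$.** The purpose is to show that restriction is injective. Let $C$ be a maximal chain of $E$, and $p$ an atom of $B(E)$. As $C$ runs from $0_E$ to $1_E$, there is a unique covering pair $d\prec d'$ in $C$ with $p\le d'$ and $p\not\le d$; by maximality of $C$ it is a covering pair of $E$. Then $p\wedge d=0_E$ because $p$ is an atom, and $d<p\vee d\le d'$, so $p\vee d=d'$ by Step 2. Joining $(0_E,p)$ with $d$ gives $(d,d')$, and meeting $(d,d')$ with $p$ gives $(0_E,p)$. Hence $\Theta_K(0_E,p)=\Theta_K(d,d')$.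

Now let $x\le y$ in $B(E)$. Then $\Theta_K(x,y)$ is the join of the $\Theta_K(0_E,p)$ over the atoms $p\le y$, $p\not\le x$. On the one hand, $0_E\equiv p$ for these $p$ gives $x\equiv x\vee\bigvee p=y$. On the other hand, $x\equiv y$ gives $0_E=p\wedge x\equiv p\wedge y=p$ for each of them. So $\Theta_K(x,y)$ is generated by pairs from $D$. As $\Theta_K(x,y)=\Theta_K(x\wedge y,x\vee y)$ in general, every principal congruence of $K$ is generated by pairs from $D$. A congruence $\tau$ of $K$ is the join of the principal congruences $\Theta_K(x,y)$ with $(x,y)\in\tau$, so $\tau=\Theta_K(\tau\cap D^2)$. Therefore restriction $\operatorname{Con}K\to\operatorname{Con}D$ is an order embedding.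

**Step 4: every congruence of $D$ extends.** The purpose is to show that restriction is onto; this is the congruence extension property of distributive lattices (see Grätzer, *General Lattice Theory*, Ch. II). Let $\theta\in\operatorname{Con}D$. The distributive lattice $D/\theta$ embeds in a power of $\mathbf 2$, so $\theta$ is an intersection of kernels of homomorphisms $f:D\to\mathbf 2$ (of the empty family, if $\theta$ is the full relation). We extend each $f$ to a homomorphism $K\to\mathbf 2$. If $f$ is constant, take the constant map. Otherwise let $J$ be the ideal of $K$ generated by $f^{-1}(0)$ and $H$ the filter of $K$ generated by $f^{-1}(1)$. They are disjoint: an element in both would give $h\le j$ with $f(h)=1$ and $f(j)=0$, which is impossible. By the prime ideal theorem some prime ideal of $K$ contains $J$ and is disjoint from $H$; its characteristic homomorphism extends $f$. The intersection of the kernels of the extended maps restricts to $\theta$.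

So restriction is an order isomorphism and $K$ is a cp extension of $D$. Applied to $D=F_{\mathcal V}(\kappa)$ with $\mathcal V$ distributive, this proves (1). $\square$

### Lattices that map onto the free object: proof of Theorem B(2)

The purpose is to pass from $L$ to a quotient. Suppose $K$ is a cp extension of $L$ with $m$-permutable congruences, and let $\lambda\in\operatorname{Con}L$ with $L/\lambda\cong F_{\mathcal V}(\aleph_1)$. Let $\hat\lambda$ be the extension of $\lambda$ to $K$. Since $\hat\lambda\cap L^2=\lambda$, the lattice $L/\lambda$ embeds in $K/\hat\lambda$. The isomorphism $\operatorname{Con}K\to\operatorname{Con}L$ takes $\hat\lambda$ to $\lambda$, so it induces an isomorphism of the intervals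
$$\operatorname{Con}(K/\hat\lambda)\cong[\hat\lambda,1]\to[\lambda,1]\cong\operatorname{Con}(L/\lambda),$$
and under these identifications it is the restriction map. So $K/\hat\lambda$ is a cp extension of $L/\lambda$. For congruences $\alpha,\beta\supseteq\hat\lambda$ of $K$, the classes of $x$ and $y$ are related by $(\alpha/\hat\lambda)\circ(\beta/\hat\lambda)$ iff $(x,y)\in\alpha\circ\beta$, and the same holds for longer compositions. So $K/\hat\lambda$ has $m$-permutable congruences. This contradicts the Corollary. $\square$

### At most $\aleph_0$ generators: proof of Theorem B(3)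

The purpose is to show that $\aleph_1$ cannot be lowered when $\mathcal V$ is locally finite. If $\kappa=0$ in the unbounded case, the free object is empty and there is nothing to prove. Otherwise $F_{\mathcal V}(\kappa)$ with $\kappa\le\aleph_0$ is a countable locally finite lattice. Here we quote, without proof, a theorem of Grätzer, Lakser and Wehrung (*Congruence amalgamation of lattices*, Acta Sci. Math. (Szeged) 66 (2000)): every countable locally finite lattice has a relatively complemented congruence-preserving extension. By Dilworth's theorem this extension has permutable congruences. $\square$
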